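\title{The exponent $p+p'-1$ is sharp for singular integrals with matrix $\mathcal{A}_p$ weights}

\begin{abstract}
A Calder\'on--Zygmund operator is bounded on the matrix weighted space $L^p(W)$ with norm at most a constant times $[W]_{\mathcal{A}_p}^{\,p+p'-1}$. We show that this power cannot be lowered for any $1<p<\infty$. For every $N\ge 400$ we construct a $2\times 2$ weight on the line whose characteristic is at most $CN$ and for which the Hilbert transform has norm at least $cN^{p+p'-1}$; the same holds for the Riesz transforms in every dimension and for $d\times d$ weights with any $d\ge 2$. The eigenvalues of the weight are powers of the distance to a Cantor set, its eigenvectors turn monotonically through an angle of order $1/N$, and the lower bound comes from a pairing whose integrand is nonnegative.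
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Matrix weights}

Let $1<p<\infty$, $p'=p/(p-1)$, and let $n,d\ge 1$ be integers. A \emph{matrix weight} is a measurable function $W:\mathbb{R}^n\to\mathbb{R}^{d\times d}$ whose values are symmetric and positive definite almost everywhere. The weight acts as a multiplier: for $f:\mathbb{R}^n\to\mathbb{R}^d$,
\[
\|f\|_{L^p(W)}=\Big(\int_{\mathbb{R}^n}|W(x)f(x)|^p\,dx\Big)^{1/p}.
\]
The \emph{matrix $\mathcal{A}_p$ characteristic} of $W$ is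
\[
[W]_{\mathcal{A}_p}=\sup_Q\Big(\frac{1}{|Q|}\int_Q\Big(\frac{1}{|Q|}\int_Q|W(x)W^{-1}(y)|_{\mathrm{op}}^{p'}\,dy\Big)^{p/p'}dx\Big)^{1/p},
\]
where $Q$ ranges over all cubes in $\mathbb{R}^n$ with sides parallel to the axes and $|\cdot|_{\mathrm{op}}$ is the operator norm on Euclidean $\mathbb{R}^d$. We write $W\in\mathcal{A}_p$ if $[W]_{\mathcal{A}_p}<\infty$. Throughout, $\langle F\rangle_Q=|Q|^{-1}\int_Q F$ is an average, $\xi\cdot\zeta$ is the inner product of $\mathbb{R}^d$, and $\langle f,g\rangle=\int f\cdot g$.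

The characteristic measures what it costs to average at a single scale. For $x\in Q$, H\"older's inequality gives
\[
|W(x)\langle f\rangle_Q|\le\frac1{|Q|}\int_Q|W(x)W^{-1}(y)|_{\mathrm{op}}|W(y)f(y)|\,dy\le\Big(\frac1{|Q|}\int_Q|W(x)W^{-1}(y)|_{\mathrm{op}}^{p'}dy\Big)^{1/p'}\langle|Wf|^p\rangle_Q^{1/p},
\]
and integrating the $p$-th power over $Q$ shows that $f\mapsto\mathbf{1}_Q\langle f\rangle_Q$ has norm at most $[W]_{\mathcal{A}_p}$ on $L^p(W)$. For $d=1$ and $W=w$ the definition reads
\begin{equation}\label{eq:scalar}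
[w]_{\mathcal{A}_p}=\sup_Q\,\langle w^p\rangle_Q^{1/p}\langle w^{-p'}\rangle_Q^{1/p'},
\end{equation}
which is the $p$-th root of the Muckenhoupt characteristic $\sup_Q\langle\nu\rangle_Q\langle\nu^{-1/(p-1)}\rangle_Q^{p-1}$ of the density $\nu=w^p$.

\subsection{Singular integrals}

A \emph{Calder\'on--Zygmund operator} on $\mathbb{R}^n$ is a linear operator $T$, bounded on $L^2(\mathbb{R}^n)$, with a kernel $K(x,y)$, defined for $x\ne y$, such that for some $C>0$ and $0<\beta\le1$:
\begin{itemize}
\item (size) $|K(x,y)|\le C|x-y|^{-n}$;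
\item (smoothness) $|K(x,y)-K(x',y)|+|K(y,x)-K(y,x')|\le C|x-x'|^{\beta}|x-y|^{-n-\beta}$ whenever $|x-x'|\le|x-y|/2$;
\item (representation) $Tf(x)=\int K(x,y)f(y)\,dy$ for every bounded, compactly supported $f$ and every $x\notin\operatorname{supp}f$.
\end{itemize}
The basic examples are the Hilbert transform $H$ on $\mathbb{R}$, with kernel $\frac1{\pi(x-y)}$, and the Riesz transforms $R_j$ on $\mathbb{R}^n$, with kernels $c_n\frac{x_j-y_j}{|x-y|^{n+1}}$, $c_n>0$. They are bounded on $L^2$ because they are the Fourier multipliers with symbols $-i\operatorname{sgn}\xi$ and $-i\xi_j/|\xi|$, and smoothness holds with $\beta=1$ by the mean value theorem.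

The operator $T$ acts on $\mathbb{R}^d$-valued functions componentwise. Its norm $\|T\|_{L^p(W)\to L^p(W)}$ is the least $A$ such that $\|Tf\|_{L^p(W)}\le A\|f\|_{L^p(W)}$ for all bounded, compactly supported $f\in L^p(W)$. These functions are dense in $L^p(W)$ (truncate $f$ to $\{|x|\le k,\ |f|\le k\}$ and use dominated convergence), so a finite $A$ is the norm of the bounded extension of $T$. Since $W$ is symmetric, $Tf\cdot g=(WTf)\cdot(W^{-1}g)$ pointwise, and H\"older's inequality gives, for bounded, compactly supported $f$ and $g$,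
\begin{equation}\label{eq:duality}
|\langle Tf,g\rangle|\le\|T\|_{L^p(W)\to L^p(W)}\,\|Wf\|_{L^p}\,\|W^{-1}g\|_{L^{p'}}.
\end{equation}

\subsection{The question}

A singular integral superposes averages at all scales, so its norm may grow faster than $[W]_{\mathcal{A}_p}$. The following three facts are known.
\begin{itemize}
\item[(K1)] For all $n,d\ge1$, every Calder\'on--Zygmund operator $T$ on $\mathbb{R}^n$ and every $W\in\mathcal{A}_p$ with values in $\mathbb{R}^{d\times d}$, we have $\|T\|_{L^p(W)\to L^p(W)}\le C[W]_{\mathcal{A}_p}^{\,p+p'-1}$, where $C$ depends on $n,d,p,T$ but not on $W$.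
\item[(K2)] For $p=2$ and $d\ge2$, the exponent $3=p+p'-1$ is best possible.
\item[(K3)] For $d=1$, the sharp exponent is $\max(p,p')$.
\end{itemize}
Weights of the form $wI$ show that the exponent for $d\ge2$ is at least the scalar one, so it lies between $\max(p,p')$ and $p+p'-1$. The gap $\min(p,p')-1$ is positive; it equals $1$ at $p=2$, where (K2) says that the upper end is correct, and it tends to $0$ as $p\to1$ or $p\to\infty$. A weight $W=\operatorname{diag}(w_1,\dots,w_d)$ cannot enter the gap: $w_i(x)/w_i(y)\le|W(x)W^{-1}(y)|_{\mathrm{op}}$ gives $[w_i]_{\mathcal{A}_p}\le[W]_{\mathcal{A}_p}$, and (K3) applied to each component gives $\|T\|_{L^p(W)\to L^p(W)}\le Cd\,[W]_{\mathcal{A}_p}^{\max(p,p')}$. Any excess over the scalar exponent must come from eigenvectors that turn. The question whether $p+p'-1$ is best possible for all $p$ is posed in \cite{CU}; precisely: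

\begin{quote}
\emph{Is it true that for every $1<p<\infty$ and every $\alpha<p+p'-1$ there exist integers $n\ge1$, $d\ge2$ (allowed to depend on $p$ and $\alpha$) and a Calder\'on--Zygmund operator $T$ on $\mathbb{R}^n$ such that}
\begin{equation}\label{eq:question}
\sup_{W\in\mathcal{A}_p,\ W:\mathbb{R}^n\to\mathbb{R}^{d\times d}}\frac{\|T\|_{L^p(W)\to L^p(W)}}{[W]_{\mathcal{A}_p}^{\alpha}}=\infty\ ?
\end{equation}
\end{quote}

\subsection{The answer}

The answer is yes, and the bound (K1) is attained up to a constant. We work with operators whose kernel has the sign of $x_1-y_1$ in a quantitative sense: for some $c_0>0$,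
\begin{equation}\label{eq:H}
(x_1-y_1)\,K(x,y)\ \ge\ c_0\,\frac{(x_1-y_1)^2}{|x-y|^{n+1}}\qquad(x,y\in[0,1]^n,\ x\ne y).\tag{H}
\end{equation}
For $H$ and $R_1$ this holds with equality, with $c_0=1/\pi$ and $c_0=c_n$.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $n\ge1$, $d\ge2$, and let $T$ be a Calder\'on--Zygmund operator on $\mathbb{R}^n$ that maps real functions to real functions and satisfies \eqref{eq:H}. For every real $N\ge400$ there is a weight $W_N:\mathbb{R}^n\to\mathbb{R}^{d\times d}$ in $\mathcal{A}_p$ with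
\[
1\le[W_N]_{\mathcal{A}_p}\le C_*N,\qquad\|T\|_{L^p(W_N)\to L^p(W_N)}\ge c_*N^{p+p'-1}.
\]
Here $C_*$ is an absolute constant and $c_*>0$ depends only on $n$ and $c_0$.
\end{theorem}

\begin{corollary}\label{cor:answer}
For every $1<p<\infty$ and every $\alpha<p+p'-1$, \eqref{eq:question} holds with $n=1$, $d=2$ and $T$ the Hilbert transform.
\end{corollary}

\begin{proof}
If $\alpha\ge0$, the quotient in \eqref{eq:question} for $W=W_N$ is at least $c_*C_*^{-\alpha}N^{p+p'-1-\alpha}$, which tends to infinity with $N$. If $\alpha<0$, then $[W_N]_{\mathcal{A}_p}^{\alpha}\le1$, and the quotient is at least $c_*N^{p+p'-1}$.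
\end{proof}

\begin{corollary}\label{cor:twosided}
Let $1<p<\infty$, $n\ge1$, $d\ge2$, and let $T$ be as in Theorem~\ref{thm:main} or a Riesz transform $R_j$. Then for all $t\ge1$,
\[
\sup_{[W]_{\mathcal{A}_p}\le t}\|T\|_{L^p(W)\to L^p(W)}\ \simeq\ t^{\,p+p'-1},
\]
where the supremum is over $d\times d$ weights on $\mathbb{R}^n$ and the implied constants depend only on $n,d,p,T$.
\end{corollary}

\begin{proof}
The upper bound is (K1). Permuting coordinates preserves the characteristic and turns $R_j$ into $R_1$, so for the lower bound we may assume \eqref{eq:H}. If $t\ge400C_*$, take $W_N$ with $N=t/C_*$: then $[W_N]_{\mathcal{A}_p}\le t$ and the norm of $T$ is at least $c_*C_*^{-(p+p'-1)}t^{p+p'-1}$. If $1\le t<400C_*$, take $W=I$, which has characteristic $1$. By \eqref{eq:H} and the representation formula, $T\mathbf{1}_{[0,1/4]^n}>0$ on $[3/4,1]^n$, so $A=\|T\|_{L^p\to L^p}>0$, and $A\ge A\,(400C_*)^{-(p+p'-1)}t^{p+p'-1}$.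
\end{proof}

Thus the optimal exponent of these operators is $p+p'-1$ for every $d\ge2$, and it drops to at most $\max(p,p')$ only for $d=1$.

Section~\ref{sec:models} explains the exponent by two computations on the line; it is not used in the proof of Theorem~\ref{thm:main}, which occupies Sections~\ref{sec:cantor}--\ref{sec:sum}.

\section{Where the exponent comes from}\label{sec:models}

Let $N\ge2$, $\delta=N^{-p}$ and $\delta'=N^{-p'}$, so that
\[
\delta^{-1/p}=(\delta')^{-1/p'}=N,\qquad N^{p+p'-1}=\frac1\delta\cdot\frac1{\delta'}\cdot\frac1N.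
\]
Each of the three factors has its own source. The test functions of this section are unbounded; they are to be truncated near their singular points, and the formulas follow by monotone convergence.

\subsection{One singular point: the factors $1/\delta'$ and $1/\delta$ separately}\label{sub:one}

Take $d=1$ and $w(x)=|x|^{(1-\delta')/p'}$ on $\mathbb{R}$. Then $[w]_{\mathcal{A}_p}\le4N$. Indeed, let $I$ be an interval of length $L$. If $\sup_I|x|>2L$, then $|x|$ varies by a factor at most $2$ on $I$, and the product in \eqref{eq:scalar} is at most $2$. Otherwise $w\le(2L)^{(1-\delta')/p'}$ on $I$ and $\int_Iw^{-p'}\le2\int_0^{L/2}t^{\delta'-1}dt\le2L^{\delta'}/\delta'$, so the product is at most $2(2/\delta')^{1/p'}\le4N$.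

Let $f(y)=y^{\delta'-1}\mathbf{1}_{(0,1)}(y)$. Since $p/p'=p-1$, we have $(wf)^p=f$ and $\|wf\|_{L^p}^p=1/\delta'<\infty$. For $-1<x<0$,
\[
|Hf(x)|=\frac1\pi\int_0^1\frac{y^{\delta'-1}}{|x|+y}\,dy\ \ge\ \frac1{2\pi|x|}\int_0^{|x|}y^{\delta'-1}dy=\frac{f(|x|)}{2\pi\delta'} .
\]
As $w$ is even, $\|wHf\|_{L^p}\ge\frac1{2\pi\delta'}\|wf\|_{L^p}$, and the norm of $H$ is at least $N^{p'}/2\pi$. The gain has a simple source: $f$ is barely integrable at $0$, so its average over $(0,r)$ is $1/\delta'$ times its value at $r$, and this happens for every $r$.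

The exchange $(p,w)\leftrightarrow(p',w^{-1})$ preserves \eqref{eq:scalar}, and it preserves the norm of $H$ because $\langle Hf,g\rangle=-\langle f,Hg\rangle$. Hence $w(x)=|x|^{-(1-\delta)/p}$ has characteristic at most $4N$ and gives the norm $N^p/2\pi$ or more; now the gain comes from the dual function $g$ in \eqref{eq:duality}. A scalar weight cannot be large and small at the same point, but a matrix weight can, in two orthogonal directions. One singular point is still not enough to collect both gains: if $|x-y|=r$, one of $x,y$ is at distance at least $r/2$ from the point, so at scale $r$ only one of $f,g$ is integrated across its singularity.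

\subsection{Two singular points: the factor $1/N$}\label{sub:two}

Let $A=(0,\frac14)$, $B=(\frac34,1)$, $0<\theta\le\pi/2$ and $u=(\cos\theta,\sin\theta)$, so that $e_2\cdot u=\sin\theta$. Let $W$ be any $2\times2$ weight on $\mathbb{R}$ with
\[
W(y)e_2=y^{(1-\delta')/p'}e_2\quad(y\in A),\qquad W(x)u=(1-x)^{-(1-\delta)/p}u\quad(x\in B).
\]
The small eigenvalue at $0$ and the large one at $1$ interact through the angle $\theta$: for $y\in A$, $x\in B$,
\[
|W(x)W^{-1}(y)|_{\mathrm{op}}\ge W(x)u\cdot W^{-1}(y)e_2=(1-x)^{-(1-\delta)/p}\,y^{-(1-\delta')/p'}\sin\theta .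
\]
With $Q=[0,1]$ this gives $[W]_{\mathcal{A}_p}\ge(4^{-\delta}/\delta)^{1/p}(4^{-\delta'}/\delta')^{1/p'}\sin\theta\ge\frac14N^2\sin\theta$. A characteristic of order $N$ therefore forces $\theta\lesssim1/N$. Take $\theta=1/N$.

Let $\varepsilon=\min(\delta,\delta')$, $\tau_a=\delta'/p'+\varepsilon\le2\delta'$, $\tau_b=\delta/p+\varepsilon\le2\delta$, and
\[
f(y)=y^{\tau_a-1}\mathbf{1}_A(y)\,e_2,\qquad g(x)=(1-x)^{\tau_b-1}\mathbf{1}_B(x)\,u .
\]
Since $0<x-y\le1$ for $x\in B$, $y\in A$,
\[
\langle Hf,g\rangle=\frac{\sin\theta}{\pi}\int_B\int_A\frac{y^{\tau_a-1}(1-x)^{\tau_b-1}}{x-y}\,dy\,dx\ \ge\ \frac{\sin\theta}\pi\cdot\frac{4^{-\tau_a-\tau_b}}{\tau_a\tau_b}\ \gtrsim\ \frac1{N\delta\delta'} .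
\]
All three factors are present. The price is in the norms: $|Wf|^p=y^{p\varepsilon-1}$ on $A$ and $|W^{-1}g|^{p'}=(1-x)^{p'\varepsilon-1}$ on $B$, so
\[
\|Wf\|_{L^p}\|W^{-1}g\|_{L^{p'}}=\frac{4^{-2\varepsilon}}{p^{1/p}(p')^{1/p'}}\cdot\frac1\varepsilon\ \simeq\ \frac1\varepsilon,
\]
where $1\le p^{1/p}(p')^{1/p'}\le2$ by the weighted arithmetic--geometric mean inequality. So \eqref{eq:duality} yields only $\varepsilon N^{p+p'-1}=N^{\min(p,p')-1}$. No other choice of $f$ on $A$ and $g$ on $B$ does better than the first power of the characteristic: from $|f(y)\cdot g(x)|\le|W(x)W^{-1}(y)|_{\mathrm{op}}|W(y)f(y)||W^{-1}(x)g(x)|$, $x-y\ge\frac12$ and H\"older's inequality in $y$ and then in $x$, we get $|\langle Hf,g\rangle|\le\frac2\pi[W]_{\mathcal{A}_p}\|Wf\|_{L^p}\|W^{-1}g\|_{L^{p'}}$.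

\subsection{From two points to a Cantor set}\label{sub:cantor}

The loss of $\varepsilon$ is a count of scales. The integral $\int t^{p\varepsilon-1}dt$ receives comparable contributions from the shells $2^{-k-1}<t<2^{-k}$ with $k\le1/(p\varepsilon)$, so the norms pay for many scales while the pairing uses one. To recover the loss, the configuration of Subsection~\ref{sub:two} must recur at every scale with the same $f$ and $g$: each singular point splits into a pair of points, each of these splits again, and so on. The singular set becomes a Cantor set $E$ with $2^k$ intervals of length $\lambda^k$ at stage $k$. Three things change.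

First, the $\lambda^k$-neighborhood of $E$ has measure about $(2\lambda)^k=\lambda^{ks}$, where $\lambda^s=2\lambda$. The barely integrable functions are now $\operatorname{dist}(\cdot,E)^{-s(1-\tau)}$ with small $\tau>0$, and all exponents of Subsection~\ref{sub:two} are multiplied by $s$.

Second, $f$ and $g$ both live near all of $E$, so their supports overlap. We let $f$ point along the eigenvector of the small eigenvalue and $g$ along that of the large one. Then $f\cdot g=0$ pointwise, which removes the diagonal from the pairing. If moreover the eigenvectors turn monotonically by an angle $\vartheta$, then $f(y)\cdot g(x)$ is a positive multiple of $\sin(\vartheta(x)-\vartheta(y))$ and has the sign of the kernel $1/(x-y)$: no cancellation can occur, and we may keep only the parts of the pairing that we like.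

Third, on an interval of length $L=\lambda^k$ of stage $k$ the product of the averages of the two eigenvalues is of order $N^2L^{-\kappa}$, where $\kappa=s(1-\delta/p-\delta'/p')$ is slightly below $s$. So the largest admissible turn across the gap of this interval is of order $L^\kappa/N$. A bounded monotone $\vartheta$ with these increments requires $\sum_k2^k\lambda^{k\kappa}<\infty$, that is $2\lambda^\kappa<1$. Since $2\lambda^\kappa>2\lambda^s=4\lambda$, this forces $\lambda<\frac14$; the middle-thirds set is too thick. We take $\lambda=\frac18$, for which $s=\frac23$.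

\section{Powers of the distance to the Cantor set}\label{sec:cantor}

Let $s=\frac23$, so that $8^s=4$ and $8^{1-s}=2$. Let $E_0=[0,1]$, and let $E_k$ be the union of $2^k$ closed \emph{stage-$k$ intervals} of length $8^{-k}$, defined recursively: each stage-$k$ interval $J$ contains two stage-$(k+1)$ intervals, $J^-$ at its left end and $J^+$ at its right end, separated by the open \emph{gap} $G_J$ of length $\frac34 8^{-k}$. Let $E=\bigcap_kE_k$; it has measure zero because $|E_k|=4^{-k}$. Endpoints of stage intervals are never removed, so they belong to $E$. All gaps are pairwise disjoint: $G_J$ lies in $J\setminus E_{k+1}$, and the gaps of later stages lie in $E_{k+1}$. Put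
\[
\rho(x)=\min(1,\operatorname{dist}(x,E)),\qquad x\in\mathbb{R}.
\]
The function $\rho$ is $1$-Lipschitz, positive off $E$, equal to $\operatorname{dist}(x,E)$ on $[0,1]$, and at most $8^{-k}$ on every stage-$k$ interval. The truncation at $1$ will make the weight the identity far from $E$.

We need $\int_I\rho^{-s(1-\tau)}$ up to constants that do not depend on $\tau$: from above on all intervals, to bound the characteristic and the norms of the test functions, and from below on stage intervals, to bound the pairing.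

\begin{lemma}\label{lem:nbhd}
If $I$ is an interval of length $L\le1$ and $0<\eta\le L$, then $|\{x\in I:\rho(x)<\eta\}|\le24L^{1/3}\eta^{2/3}$.
\end{lemma}

\begin{proof}
Choose integers $k,m\ge0$ with $8^{-k-1}<\eta\le8^{-k}$ and $8^{-m-1}<L\le8^{-m}$. Then $8^{-k-1}<8^{-m}$, so $m\le k$. As $\eta\le1$, the set $\{\rho<\eta\}$ is covered by the $\eta$-neighborhoods of the stage-$k$ intervals, each of length at most $3\cdot8^{-k}$. Such a neighborhood meets $I$ only if its stage-$k$ interval meets the $\eta$-neighborhood $I^*$ of $I$, and $|I^*|\le3L\le3\cdot8^{-m}$. Two distinct stage-$m$ intervals lie in $J^-$ and $J^+$ for some $J$ of stage at most $m-1$, so their distance is at least $\frac348^{-(m-1)}=6\cdot8^{-m}$. Hence $I^*$ meets at most one stage-$m$ interval, and so at most $2^{k-m}$ stage-$k$ intervals. The measure in question is at most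
\[
2^{k-m}\cdot3\cdot8^{-k}=3\cdot2^{-m}4^{-k}\le3(8L)^{1/3}(8\eta)^{2/3}=24L^{1/3}\eta^{2/3}.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:upper}
Let $0<\tau\le1$, $C_1=145$, and let $I$ be an interval of length $L$. Then
\[
\int_I\rho^{-s(1-\tau)}\le\frac{C_1}\tau L^{1-s(1-\tau)}\quad\text{if }L\le1,\qquad\int_I\rho^{-s(1-\tau)}\le\frac{2C_1}\tau L\quad\text{if }L>1 .
\]
\end{lemma}

\begin{proof}
Put $t=s(1-\tau)\in[0,1)$ and let $L\le1$. The part of $I$ where $\rho\ge L$ contributes at most $L^{1-t}$. For $j\ge0$, the part where $2^{-j-1}L\le\rho<2^{-j}L$ has measure at most $24L2^{-js}$ by Lemma~\ref{lem:nbhd}, and contributes at most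
\[
(2^{-j-1}L)^{-t}\cdot24L2^{-js}\le48L^{1-t}2^{-j(s-t)}=48L^{1-t}2^{-js\tau}.
\]
By concavity $1-2^{-r}\ge r/2$ for $0\le r\le1$, so $\sum_j2^{-js\tau}\le\frac2{s\tau}=\frac3\tau$. The total is at most $(1+144/\tau)L^{1-t}\le\frac{145}\tau L^{1-t}$. If $L>1$, split $I$ into $\lceil L\rceil\le2L$ equal intervals of length at most $1$; each contributes at most $C_1/\tau$.
\end{proof}

\begin{lemma}\label{lem:lower}
If $0<\tau\le1$ and $J$ is a stage-$k$ interval, then
\[
\int_J\rho^{-s(1-\tau)}\ \ge\ \frac1{2\tau}\,2^{-k}4^{-k\tau}=\frac1{2\tau}|J|^{1-s(1-\tau)} .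
\]
\end{lemma}

\begin{proof}
For each $j\ge k$ the interval $J$ contains $2^{j-k}$ stage-$j$ intervals. On each of their gaps $\rho\le8^{-j}$, hence $\rho^{-s(1-\tau)}\ge4^{j}4^{-j\tau}$. Summing over these disjoint gaps and using $1-4^{-\tau}\le\tau\ln4$, we bound the integral from below by
\[
\sum_{j\ge k}2^{j-k}\cdot\tfrac348^{-j}\cdot4^j4^{-j\tau}=\tfrac342^{-k}\sum_{j\ge k}4^{-j\tau}=\tfrac342^{-k}\frac{4^{-k\tau}}{1-4^{-\tau}}\ge\frac3{4\ln4}\cdot\frac{2^{-k}4^{-k\tau}}\tau,
\]
and $3/(4\ln4)>\frac12$.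
\end{proof}

\section{The weight and its characteristic}\label{sec:weight}

Fix $N\ge400$ and set
\[
\delta=N^{-p},\quad\delta'=N^{-p'},\quad\varepsilon=\min(\delta,\delta'),\quad\gamma=\frac\delta p+\frac{\delta'}{p'},\quad\kappa=s(1-\gamma).
\]
Then $\delta,\delta'\le\frac14$, so $0<\gamma\le\frac14$ and $\kappa\in[\frac12,\frac23)$. Also $p\varepsilon\le1$ and $p'\varepsilon\le1$: with $q=\max(p,p')$ we have $\varepsilon=N^{-q}$ and $q\le2^q\le N^q$.

\subsection{The angle}

We need a monotone function that is H\"older continuous of order $\kappa$ and whose increment across each gap is as large as this allows. On a gap of length about $8^{-k}$ its derivative should be about $8^{-k(\kappa-1)}$, which suggests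
\[
h(x)=\int_{(-\infty,x]\cap[0,1]}\rho(t)^{\kappa-1}\,dt,\qquad\vartheta=\frac hN .
\]

\begin{lemma}\label{lem:angle}
Let $C_2=4C_1=580$. The function $\vartheta$ is nondecreasing, and:
\begin{itemize}
\item[(i)] $|\vartheta(x)-\vartheta(y)|\le\dfrac{C_2}N\min(|x-y|,1)^\kappa\le\dfrac\pi2$ for all $x,y\in\mathbb{R}$;
\item[(ii)] $\vartheta(x)-\vartheta(y)\ge\dfrac3{4N}8^{-k\kappa}$ if $J$ is a stage-$k$ interval, $y\in J^-$ and $x\in J^+$.
\end{itemize}
\end{lemma}

\begin{proof}
Monotonicity holds because the integrand is positive. Write $1-\kappa=s(1-\tau)$; then $\tau=1-\frac32(1-\kappa)\in[\frac14,\frac12)$. For $y<x$, the difference $h(x)-h(y)$ is the integral of $\rho^{-s(1-\tau)}$ over $(y,x]\cap[0,1]$, an interval of length $\ell\le\min(|x-y|,1)$, so it is at most $4C_1\ell^\kappa$ by Lemma~\ref{lem:upper}. Finally $C_2/N\le580/400<\pi/2$; this is the origin of the condition $N\ge400$. For (ii), $\rho\le8^{-k}$ on $G_J\subset[y,x]$ and $\kappa<1$, so $h(x)-h(y)\ge\frac348^{-k}\cdot8^{-k(\kappa-1)}=\frac348^{-k\kappa}$.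
\end{proof}

The bound $\tau\ge\frac14$ is the quantitative form of the thinness condition of Subsection~\ref{sub:cantor}: it keeps $C_2$ independent of $N$.

\subsection{The weight}

Let $R_\theta=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}$. For $x\in\mathbb{R}\setminus E$ put
\[
w_1=\rho^{-s(1-\delta)/p}\ge1,\qquad w_2=\rho^{s(1-\delta')/p'}\le1,\qquad D=\operatorname{diag}(w_1,w_2),\qquad V(x)=R_{\vartheta(x)}D(x)R_{\vartheta(x)}^{\mathsf{T}},
\]
and $V=I_2$ on $E$. For $x=(x_1,\dots,x_n)\in\mathbb{R}^n$ define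
\[
W_N(x)=V(x_1)\oplus I_{d-2}.
\]
This is a measurable function with symmetric, positive definite values; it does not depend on $T$. The two exponents add up to $\kappa$:
\begin{equation}\label{eq:kappa}
\frac{s(1-\delta)}p+\frac{s(1-\delta')}{p'}=s(1-\gamma)=\kappa .
\end{equation}

\begin{proposition}\label{prop:Ap}
$1\le[W_N]_{\mathcal{A}_p}\le C_*N$ with $C_*=4C_1+2C_1C_2+2$.
\end{proposition}

\begin{proof}
On $Q=[2,3]^n$ we have $\rho(x_1)=1$ and $W_N=I$, which gives the lower bound.

For the upper bound let $Q=I\times Q'$ with $|I|=L$. As $W_N$ depends only on $x_1$, the averages over $Q$ are averages over $I$. For $k(x,y)\ge0$ on $I\times I$ put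
\[
\|k\|_I=\Big(\frac1L\int_I\Big(\frac1L\int_Ik(x,y)^{p'}dy\Big)^{p/p'}dx\Big)^{1/p}.
\]
This mixed norm satisfies the triangle inequality (Minkowski's inequality in $y$, then in $x$), is monotone in $k$, and factors on products: $\|F(x)G(y)\|_I=\langle F^p\rangle_I^{1/p}\langle G^{p'}\rangle_I^{1/p'}$; in particular $\|1\|_I=1$. Since $|A\oplus I_{d-2}|_{\mathrm{op}}\le|A|_{\mathrm{op}}+1$, it suffices to show that $k(x,y)=|V(x)V^{-1}(y)|_{\mathrm{op}}$ satisfies $\|k\|_I\le(C_*-1)N$.

Rotations preserve the operator norm and $R_\theta^{\mathsf{T}}=R_{-\theta}$, so with $\phi=\vartheta(y)-\vartheta(x)$,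
\[
k(x,y)=|D(x)R_\phi D(y)^{-1}|_{\mathrm{op}},\qquad D(x)R_\phi D(y)^{-1}=\begin{pmatrix}\frac{w_1(x)}{w_1(y)}\cos\phi&-\frac{w_1(x)}{w_2(y)}\sin\phi\\[4pt]\frac{w_2(x)}{w_1(y)}\sin\phi&\frac{w_2(x)}{w_2(y)}\cos\phi\end{pmatrix}.
\]
The operator norm is at most the sum of the absolute values of the entries. The lower left entry is at most $1$ because $w_2\le1\le w_1$. The upper right entry pairs the two large quantities $w_1$ and $w_2^{-1}$, and only there do we use that the angle is small: by Lemma~\ref{lem:angle}(i), for $x,y\in I$,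
\begin{equation}\label{eq:entries}
k(x,y)\le\frac{w_1(x)}{w_1(y)}+\frac{w_2(x)}{w_2(y)}+\frac{C_2}N\min(L,1)^\kappa\,\frac{w_1(x)}{w_2(y)}+1 .
\end{equation}
Let $M=\sup_I\rho\le1$. There are three cases: $I$ is far from $E$ relative to its length, or close to $E$ and short, or long.

\emph{Case $M>2L$.} Then $L<M/2\le\frac12$, and $\rho\in[M/2,M]$ on $I$ because $\rho$ is $1$-Lipschitz. The first two terms of \eqref{eq:entries} are powers, with exponent at most $1$, of a ratio of two values of $\rho$, so each is at most $2$. By \eqref{eq:kappa} the third is at most $\frac{C_2}NL^\kappa(M/2)^{-\kappa}\le\frac{C_2}N\le2$. Thus $\|k\|_I\le7$.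

\emph{Case $M\le2L$, $L\le1$.} We have $w_1^p=\rho^{-s(1-\delta)}$ and $w_2^{-p'}=\rho^{-s(1-\delta')}$, so Lemma~\ref{lem:upper} with $\tau=\delta$ and $\tau=\delta'$ gives
\[
\langle w_1^p\rangle_I^{1/p}\le C_1^{1/p}NL^{-s(1-\delta)/p},\qquad\langle w_2^{-p'}\rangle_I^{1/p'}\le C_1^{1/p'}NL^{-s(1-\delta')/p'} .
\]
From $\rho\le2L$ we get $w_1^{-1}\le(2L)^{s(1-\delta)/p}$ and $w_2\le(2L)^{s(1-\delta')/p'}$ on $I$. In each of the first two terms of \eqref{eq:entries} the powers of $L$ cancel, and the norm is at most $2C_1N$. By \eqref{eq:kappa} the third term has norm at most $\frac{C_2}NL^\kappa\cdot C_1N^2L^{-\kappa}=C_1C_2N$. Thus $\|k\|_I\le4C_1N+C_1C_2N+1$.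

\emph{Case $L>1$.} Lemma~\ref{lem:upper} gives $\langle w_1^p\rangle_I^{1/p}\le(2C_1)^{1/p}N$ and $\langle w_2^{-p'}\rangle_I^{1/p'}\le(2C_1)^{1/p'}N$, while $w_1^{-1}\le1$ and $w_2\le1$. Thus $\|k\|_I\le2C_1N+2C_1N+\frac{C_2}N\cdot2C_1N^2+1$.

In all cases $\|k\|_I\le(4C_1+2C_1C_2+1)N$.
\end{proof}

\section{The pairing as a positive integral}\label{sec:pairing}

Write $W=W_N$ and regard $\mathbb{R}^2$ as the span of the first two coordinate vectors of $\mathbb{R}^d$. For $t\in\mathbb{R}$ let
\[
u(t)=R_{\vartheta(t)}e_1=(\cos\vartheta(t),\sin\vartheta(t)),\qquad v(t)=R_{\vartheta(t)}e_2=(-\sin\vartheta(t),\cos\vartheta(t)).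
\]
These are unit eigenvectors of the weight: for $x_1\notin E$,
\begin{equation}\label{eq:eigen}
W(x)u(x_1)=w_1(x_1)u(x_1),\quad W(x)v(x_1)=w_2(x_1)v(x_1),\quad v(r)\cdot u(t)=\sin(\vartheta(t)-\vartheta(r)).
\end{equation}

As in Subsection~\ref{sub:two}, $f$ points along $v$, where the weight is small and $f$ can afford to be large, and $g$ points along $u$, where $W^{-1}$ is small. The amplitudes are chosen so that $|Wf|^p$ and $|W^{-1}g|^{p'}$ are barely integrable. On $[0,1]\setminus E$ let
\begin{align*}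
a&=w_2^{-1}\rho^{-s/p+s\varepsilon}=\rho^{-s(1-\tau_a)},&\tau_a&=\frac{\delta'}{p'}+\varepsilon,\\
b&=w_1\rho^{-s/p'+s\varepsilon}=\rho^{-s(1-\tau_b)},&\tau_b&=\frac\delta p+\varepsilon .
\end{align*}
Because $\varepsilon\le\min(\delta,\delta')\le\frac14$,
\begin{equation}\label{eq:tau}
0<\tau_a\le2\delta',\qquad0<\tau_b\le2\delta,\qquad\tau_a+\tau_b=\gamma+2\varepsilon\le1 .
\end{equation}
The first two bounds are the reason for the choice of $\varepsilon$: a larger $\varepsilon$ would make $a$ or $b$ less singular and shrink the gains $1/\tau_a$, $1/\tau_b$ of Lemma~\ref{lem:lower}.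

To stay among bounded functions we cut off near $E$. For $0<\eta<\frac1{10}$ let $S_\eta=\{x\in[0,1]^n:\operatorname{dist}(x_1,E)\ge\eta\}$, a compact set, and
\[
f_\eta(y)=\mathbf{1}_{S_\eta}(y)\,a(y_1)v(y_1),\qquad g_\eta(x)=\mathbf{1}_{S_\eta}(x)\,b(x_1)u(x_1).
\]
By \eqref{eq:eigen}, $|Wf_\eta|=\rho(y_1)^{-s/p+s\varepsilon}$ and $|W^{-1}g_\eta|=\rho(x_1)^{-s/p'+s\varepsilon}$ on $S_\eta$. Lemma~\ref{lem:upper} with $\tau=p\varepsilon\le1$ and $\tau=p'\varepsilon\le1$ gives
\[
\|Wf_\eta\|_{L^p}^p\le\int_0^1\rho^{-s(1-p\varepsilon)}\le\frac{C_1}{\varepsilon},\qquad\|W^{-1}g_\eta\|_{L^{p'}}^{p'}\le\int_0^1\rho^{-s(1-p'\varepsilon)}\le\frac{C_1}{\varepsilon},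
\]
and \eqref{eq:duality} becomes, uniformly in $\eta$,
\begin{equation}\label{eq:pairbound}
|\langle Tf_\eta,g_\eta\rangle|\le\frac{C_1}\varepsilon\,\|T\|_{L^p(W)\to L^p(W)} .
\end{equation}

The functions $f_\eta$ and $g_\eta$ have the same support, and the kernel describes $T$ only off the support. The next proposition shows that the pairing is nevertheless the integral of $K(x,y)f_\eta(y)\cdot g_\eta(x)$. For $x\ne y$ in $[0,1]^n$ with $x_1,y_1\notin E$ let
\[
\Phi(x,y)=K(x,y)\,a(y_1)\,b(x_1)\sin(\vartheta(x_1)-\vartheta(y_1)).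
\]
It is measurable, since the smoothness condition makes $K$ continuous off the diagonal, and by \eqref{eq:eigen} it equals $K(x,y)f_\eta(y)\cdot g_\eta(x)$ on $S_\eta\times S_\eta$.

\begin{proposition}\label{prop:positive}
We have $\Phi\ge0$, and $\displaystyle\langle Tf_\eta,g_\eta\rangle=\iint_{S_\eta\times S_\eta,\ x\ne y}\Phi(x,y)\,dy\,dx$.
\end{proposition}

\begin{proof}
Since $\vartheta$ is nondecreasing with oscillation at most $\pi/2$, the number $\sin(\vartheta(x_1)-\vartheta(y_1))$ is zero or has the sign of $x_1-y_1$, and it is zero if $x_1=y_1$. By \eqref{eq:H}, $K(x,y)$ has the sign of $x_1-y_1$ when $x_1\ne y_1$. Hence $\Phi\ge0$.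

Write $f=f_\eta$, $g=g_\eta$, $S=S_\eta$. For $m\ge1$ partition $[0,1)^n$ into the half-open dyadic cubes $P$ of side $2^{-m}$. Then
\[
\langle Tf,g\rangle=\sum_{P\ne P'}\langle T(f\mathbf{1}_P),g\mathbf{1}_{P'}\rangle+\sum_P\langle T(f\mathbf{1}_P),g\mathbf{1}_P\rangle .
\]

\emph{Distinct cubes.} Let $P\ne P'$ and let $x$ be in the interior of $P'$. Then $x\notin\overline P\supset\operatorname{supp}(f\mathbf{1}_P)$, so the representation formula holds at $x$ for each component of $f\mathbf{1}_P$. The cubes may be adjacent, so Fubini's theorem needs the size condition. Let $r(x)=\operatorname{dist}(x,\partial P')$. Every $y\in P$ satisfies $r(x)\le|x-y|\le\sqrt n$, so in polar coordinates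
\[
\int_P|K(x,y)|\,dy\le C\int_{r(x)\le|z|\le\sqrt n}|z|^{-n}dz=C_n\log\frac{\sqrt n}{r(x)} .
\]
Now $r(x)=\min_ir_i(x_i)$, where $r_i(x_i)\le1$ is the distance from $x_i$ to the endpoints of the $i$-th side of $P'$. Hence $\log(\sqrt n/r)\le\sum_i\log(\sqrt n/r_i)$, and each term is integrable over $P'$. As $f$ and $g$ are bounded, Fubini's theorem applies and
\[
\langle T(f\mathbf{1}_P),g\mathbf{1}_{P'}\rangle=\int_{P'}\int_PK(x,y)\,f(y)\cdot g(x)\,dy\,dx=\iint_{(P'\cap S)\times(P\cap S)}\Phi .
\]

\emph{Equal cubes.} Here the kernel gives no information; we use orthogonality and the $L^2$ bound. The restrictions of $f$ and $g$ to the compact set $S$ are continuous, because $\rho\ge\eta$ there and $\vartheta$ is continuous. So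
\[
\mu_m=\sup\{|f(z)-f(z')|+|g(z)-g(z')|:z,z'\in S,\ |z-z'|\le\sqrt n\,2^{-m}\}\to0 .
\]
Only cubes $P$ that meet $S$ contribute. Pick $z\in P\cap S$, put $\chi=\mathbf{1}_{P\cap S}$, and write $f\mathbf{1}_P=f(z)\chi+f^{\mathrm{e}}$, $g\mathbf{1}_P=g(z)\chi+g^{\mathrm{e}}$ with $|f^{\mathrm{e}}|,|g^{\mathrm{e}}|\le\mu_m\mathbf{1}_P$. Then
\[
\langle T(f\mathbf{1}_P),g\mathbf{1}_P\rangle=\langle T(f(z)\chi),g(z)\chi\rangle+\langle T(f(z)\chi),g^{\mathrm{e}}\rangle+\langle Tf^{\mathrm{e}},g\mathbf{1}_P\rangle .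
\]
Since $T$ acts componentwise, the first term is $(f(z)\cdot g(z))\int(T\chi)\chi$, and $f(z)\cdot g(z)=0$ because $v(z_1)\cdot u(z_1)=0$. The componentwise action has the same $L^2$ norm as $T$, so by the Cauchy--Schwarz inequality the other two terms are together at most $\|T\|_{L^2\to L^2}\,\mu_m(\|f\|_\infty+\|g\|_\infty)|P|$. Since $\sum_P|P|=1$, the sum over equal cubes tends to $0$ as $m\to\infty$.

\emph{The limit.} Two points in distinct cubes of side $2^{-m}$ lie in distinct cubes of side $2^{-m-1}$, and two distinct points are eventually separated. So the sets $\bigcup_{P\ne P'}P'\times P$ increase to $\{(x,y)\in[0,1)^{2n}:x\ne y\}$, and monotone convergence, available because $\Phi\ge0$, gives the formula.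
\end{proof}

\begin{remark}
Orthogonality cannot be dropped. For $\lambda\in\mathbb{R}$ the operator $T+\lambda I$ has the same kernel as $T$, since $f(x)=0$ for $x\notin\operatorname{supp}f$, and its pairing differs from that of $T$ by $\lambda\int f\cdot g$. A formula in terms of the kernel alone can hold for all these operators only if $\int f\cdot g=0$. For nonnegative scalar $f,g$ with overlapping supports this is impossible; here $d\ge2$ is used.
\end{remark}

As $\eta\downarrow0$ the sets $S_\eta$ increase to $\{x\in[0,1]^n:x_1\notin E\}$, which has full measure in $[0,1]^n$. Proposition~\ref{prop:positive}, \eqref{eq:pairbound} and monotone convergence give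
\begin{equation}\label{eq:Phi}
\iint_{[0,1]^n\times[0,1]^n}\Phi\,dy\,dx\ \le\ \frac{C_1}\varepsilon\,\|T\|_{L^p(W)\to L^p(W)} .
\end{equation}

\section{Summation over the scales}\label{sec:sum}

It remains to bound the left side of \eqref{eq:Phi} from below. Since $\Phi\ge0$, we keep only the copies of the two-point configuration. For a stage-$k$ interval $J$, $k\ge0$, let
\[
\Omega_J=\{(x,y)\in[0,1]^n\times[0,1]^n:x_1\in J^+,\ y_1\in J^-\}.
\]
On $\Omega_J$ we have $\frac348^{-k}\le x_1-y_1\le8^{-k}$. These ranges are disjoint for different $k$, and different intervals of the same stage are disjoint, so the sets $\Omega_J$ are pairwise disjoint. Fix $J$ of stage $k$; we bound the factors of $\Phi$ on $\Omega_J$ one at a time.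

\emph{The angle.} By Lemma~\ref{lem:angle} and the inequality $\sin r\ge\frac2\pi r$ on $[0,\frac\pi2]$,
\[
\sin(\vartheta(x_1)-\vartheta(y_1))\ge\frac2\pi\cdot\frac3{4N}8^{-k\kappa}\ge\frac{8^{-k\kappa}}{3N}=\frac{4^{-k(1-\gamma)}}{3N} .
\]

\emph{The kernel.} Write $x=(x_1,x')$, $y=(y_1,y')$. As $x_1>y_1$, \eqref{eq:H} gives $K(x,y)\ge c_0(x_1-y_1)|x-y|^{-n-1}>0$ on $\Omega_J$. If all coordinates of $x'-y'$ are at most $r=8^{-k}$ in absolute value, then $|x-y|\le\sqrt n\,8^{-k}$, and
\[
K(x,y)\ge c_0\cdot\tfrac348^{-k}\cdot n^{-(n+1)/2}8^{k(n+1)}=c_18^{kn},\qquad c_1=\tfrac34c_0\,n^{-(n+1)/2}.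
\]
The set of pairs in $[0,1]^2$ at distance at most $r$ has measure $1-(1-r)^2=r(2-r)\ge r$, so these pairs $(x',y')$ have measure at least $8^{-k(n-1)}$. Hence, for $x_1\in J^+$ and $y_1\in J^-$,
\[
\iint_{[0,1]^{n-1}\times[0,1]^{n-1}}K(x,y)\,dx'\,dy'\ \ge\ c_18^k;
\]
for $n=1$ there is no integration and this reads $K\ge c_18^k$.

\emph{The amplitudes.} Lemma~\ref{lem:lower} applies to the stage-$(k+1)$ intervals $J^\pm$ and, with \eqref{eq:tau}, gives both gains at once:
\[
\int_{J^-}a\int_{J^+}b\ \ge\ \frac{4^{-(k+1)}4^{-(k+1)(\tau_a+\tau_b)}}{4\tau_a\tau_b}\ \ge\ \frac{4^{-k}4^{-k(\gamma+2\varepsilon)}}{64\,\tau_a\tau_b} .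
\]

There are $2^k$ intervals of stage $k$. By Tonelli's theorem their total contribution is at least
\[
2^k\cdot\frac{4^{-k(1-\gamma)}}{3N}\cdot c_18^k\cdot\frac{4^{-k}4^{-k(\gamma+2\varepsilon)}}{64\,\tau_a\tau_b}=\frac{c_1}{192N\tau_a\tau_b}\,16^{-k\varepsilon}:
\]
the factor $2^k8^k=16^k$ cancels $4^{-k}4^{-k}$, and the powers $4^{\pm k\gamma}$ cancel because the H\"older exponent $\kappa$ of the angle matches the eigenvalues through \eqref{eq:kappa}. So each of the first $1/\varepsilon$ stages contributes as much as the single scale of Subsection~\ref{sub:two}. Summing, with $1-16^{-\varepsilon}\le\varepsilon\ln16\le3\varepsilon$ and $\tau_a\tau_b\le4\delta\delta'$,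
\[
\iint_{[0,1]^n\times[0,1]^n}\Phi\,dy\,dx\ \ge\ \frac{c_1}{192N\tau_a\tau_b}\cdot\frac1{1-16^{-\varepsilon}}\ \ge\ \frac{c_1}{2304\,N\varepsilon\,\delta\delta'} .
\]
In combination with \eqref{eq:Phi} the factor $1/\varepsilon$ cancels:
\[
\|T\|_{L^p(W_N)\to L^p(W_N)}\ \ge\ \frac{c_1}{2304\,C_1}\cdot\frac1{N\delta\delta'}=c_*N^{p+p'-1},\qquad c_*=\frac{c_1}{2304\,C_1},
\]
and $c_*$ depends only on $n$ and $c_0$. Together with Proposition~\ref{prop:Ap} this proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}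

\bibitem{CU}
David Cruz-Uribe, \emph{Recent results on matrix weighted norm inequalities}, arXiv:2508.13352 (2025).

\end{thebibliography}
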